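# Simultaneous values of a quadratic form and a linear form at primitive integer points

## 1. Forms, radicals, primitive vectors

Throughout, $Q$ is a real quadratic form on $\mathbb R^d$, $B$ is the symmetric bilinear form with $Q(x)=B(x,x)$, and $L$ is a nonzero real linear form on $\mathbb R^d$.

**Radical, nondegenerate, rank.** The radical of $Q$ is $\operatorname{rad}Q=\{x:B(x,\cdot)=0\}$. The form is nondegenerate if $\operatorname{rad}Q=0$, and $\operatorname{rank}Q=d-\dim\operatorname{rad}Q$. For a subspace $W$ put $W^\perp=\{x:B(x,y)=0\text{ for all }y\in W\}$. Example: on $\mathbb R^3$ let $Q=x_1^2-2x_2x_3$, so $B(x,y)=x_1y_1-x_2y_3-x_3y_2$, which is nondegenerate. The restriction of $Q$ to the plane $x_3=0$ is $x_1^2$, and this restriction has the radical $\mathbb Re_2$.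

**Tangential pair.** Let $Q$ be nondegenerate. The pair $(Q,L)$ is tangential if $Q|_{\ker L}$ is degenerate. The example just given, with $L=x_3$, is tangential: the plane $x_3=0$ touches the cone $Q=0$ along the line $\mathbb Re_2$. The pair $Q=x_1^2-2x_2x_3$, $L=x_1$ is not, since $-2x_2x_3$ is nondegenerate on the plane $x_1=0$.

**Indefinite.** A quadratic form is indefinite if it takes both positive and negative values. We shall ask this of every form $Q+\beta L^2$, $\beta\in\mathbb R$, and this is more than asking it of $Q$. Example: $Q=x_1^2+x_2^2+x_3^2-x_4^2$ is indefinite, but with $L=x_4$ the form $Q+2L^2$ is positive definite.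

**Rational.** A form is rational if its coefficients are rational. We shall ask that no $\alpha Q+\beta L^2$ with real $(\alpha,\beta)\neq(0,0)$ be rational. Example of failure: let $L=x_4+\sqrt3\,x_1$ and $Q=x_1^2+x_2^2-x_3^2+\sqrt2\,L^2$. No nonzero multiple of $Q$ is rational (compare the coefficients $1$ of $x_2^2$ and $\sqrt2$ of $x_4^2$), and no nonzero multiple of $L^2$ is (compare $1$ for $x_4^2$ and $2\sqrt3$ for $x_1x_4$). But $Q-\sqrt2\,L^2$ is rational.

**Primitive vectors.** $\mathcal P(\mathbb Z^d)$ is the set of nonzero $x\in\mathbb Z^d$ whose coordinates have greatest common divisor $1$. Example: $(6,10,15)$ is primitive, although no two of its coordinates are coprime. An element of $SL_d(\mathbb Z)$ maps $\mathcal P(\mathbb Z^d)$ to itself, and for $d\ge2$ the group $SL_d(\mathbb Z)$ acts transitively on it.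

## 2. Unipotent groups, groups over $\mathbb Q$, lattices, invariants

**Unipotent.** A matrix $u$ is unipotent if $u-1$ is nilpotent. A one-parameter unipotent subgroup is $u_t=\exp(tX)$ with $X$ nilpotent; its matrix entries are polynomials in $t$. Example: $u_t=\begin{pmatrix}1&t\\0&1\end{pmatrix}$.

**Algebraic group, Zariski dense.** An algebraic group is here a Zariski-closed subgroup of $SL_d(\mathbb C)$. A subset is Zariski dense in a closed set if every polynomial that vanishes on the subset vanishes on the closed set. Example: $\{u_k:k\in\mathbb Z\}$ is Zariski dense in $\{u_t:t\in\mathbb C\}$, since a polynomial in $t$ with infinitely many zeros is $0$.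

**$\mathbb Q$-group, hull.** A $\mathbb Q$-group is an algebraic group defined over $\mathbb Q$, i.e. whose ideal is generated by polynomials with rational coefficients. For a subgroup $H\subset SL_d(\mathbb R)$ we shall use the smallest $\mathbb Q$-group containing $H$ (its existence is checked in Section 7). Example: for $H=\{u_t:t\in\mathbb R\}$ above it is $\{u_t:t\in\mathbb C\}$. Now let $H'\subset SL_2(\mathbb R)$ be the one-parameter unipotent group that fixes the vector $(1,\sqrt2)$. A $\mathbb Q$-group $\mathbf F\supset H'$ contains the unipotent group $U_+$ over $\mathbb C$ fixing $(1,\sqrt2)$ and is stable under an automorphism of $\mathbb C$ taking $\sqrt2$ to $-\sqrt2$. So it contains the unipotent group $U_-$ fixing $(1,-\sqrt2)$. In the basis $(1,\pm\sqrt2)$ these are the upper and lower triangular unipotent groups, which generate $SL_2(\mathbb C)$. Hence $\mathbf F=SL_2(\mathbb C)$: irrationality of $H'$ makes the hull large.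

**Character.** A character of an algebraic group $\mathbf F$ is an algebraic homomorphism $\mathbf F\to\mathbb C^*$. Example: $\operatorname{diag}(a,a^{-1})\mapsto a$. A unipotent group $\{u_t\}$ has only the trivial one, since a polynomial in $t$ without zeros is constant.

**Lattice.** A lattice in a Lie group $G$ is a discrete subgroup $\Gamma$ such that $G/\Gamma$ carries a finite $G$-invariant Borel measure (nonzero). Examples: $\mathbb Z^r$ in $\mathbb R^r$, $SL_2(\mathbb Z)$ in $SL_2(\mathbb R)$. A subgroup of finite index in a lattice is a lattice.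

**Invariant polynomial.** Groups act on polynomials by $(g\cdot p)(x)=p(g^{-1}x)$, and $\mathbb C[x]^H$ is the ring of polynomials fixed by $H$. Example: for $H=\{u_t\}$ acting on $\mathbb C^2$, invariance says $f(x_1+tx_2,x_2)=f(x_1,x_2)$, so $f$ does not depend on $x_1$ and $\mathbb C[x_1,x_2]^H=\mathbb C[x_2]$.

## 3. Density of the pairs $(Q(x),L(x))$ in the plane

Write
$$S=\{(Q(x),L(x)):x\in\mathcal P(\mathbb Z^d)\}\subset\mathbb R^2 .$$
In plain words: can we prescribe the values of $Q$ and $L$ at one primitive integer vector, simultaneously and up to an arbitrarily small error? The following conjecture is treated here; the source of the problem is Alexander Gorodnik, "Oppenheim conjecture for pairs consisting of a linear form and a quadratic form", arXiv:math/0310231 (2003).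

**Conjecture.** Let $Q$ be a nondegenerate quadratic form and $L$ a nonzero linear form in dimension $d\ge4$. Suppose that

1. for every $\beta\in\mathbb R$, $Q+\beta L^2$ is indefinite;
2. for every $(\alpha,\beta)\neq(0,0)$ with $\alpha,\beta\in\mathbb R$, $\alpha Q+\beta L^2$ is not rational.

Then $S$ is dense in $\mathbb R^2$.

**Theorem 1.** The conjecture is true: under its hypotheses, $S$ is dense in $\mathbb R^2$.

Section 10 proves more (Theorem 7): the two conditions are also necessary, congruence conditions on $x$ may be added, and degenerate forms are allowed. Section 11 shows that $d\ge4$ cannot be replaced by $d\geq 3$. We begin with what can be seen by hand.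

**Lemma 2.** Let $Q$ be any real quadratic form on $\mathbb R^d$ and $L\ne0$ a real linear form. If $S$ is dense in $\mathbb R^2$, then conditions 1 and 2 hold.

*Proof.* If condition 1 fails, then for some $\beta$ and some sign we have $\pm(Q+\beta L^2)\ge0$ on $\mathbb R^d$. So $S$ lies in the closed set $\{(p,q):\pm(p+\beta q^2)\ge0\}$, which is not all of $\mathbb R^2$. If condition 2 fails, some $\alpha Q+\beta L^2$ with $(\alpha,\beta)\ne(0,0)$ has rational coefficients. With a common denominator $r\ge1$ it takes values in $r^{-1}\mathbb Z$ on $\mathbb Z^d$. So $S$ lies in the closed set $\{(p,q):\alpha p+\beta q^2\in r^{-1}\mathbb Z\}$. This set is not all of $\mathbb R^2$, because $\alpha p+\beta q^2$ is continuous and nonconstant on the connected set $\mathbb R^2$, so its image is an interval of positive length. $\square$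

**Dimension two.** Here both conditions may hold and density still fails. Let $L=x_1+\sqrt[3]2\,x_2$ and $Q=-2x_2L$. The form $Q+\beta L^2=L(\beta L-2x_2)$ is a product of two linearly independent linear forms, hence indefinite: condition 1 holds. If $\alpha Q+\beta L^2=L(\beta L-2\alpha x_2)$ is a rational form $ax_1^2+bx_1x_2+cx_2^2$, put $(x_1,x_2)=(-\sqrt[3]2,1)$, where $L$ vanishes: the number $-\sqrt[3]2$, which has degree $3$ over $\mathbb Q$, is a root of $at^2+bt+c$. So $a=b=c=0$, and then $\alpha=\beta=0$, since $Lx_2$ and $L^2$ are linearly independent. Condition 2 holds. But suppose $(Q(x),L(x))=(p,q)$ with $|p|<1$, $1<q<2$. Then $2|x_2|\,|q|<1$ gives $|x_2|<\frac12$, so $x_2=0$, and then $q=x_1$ is an integer, a contradiction. So $S$ misses a nonempty open set.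

**Two pairs in dimension four** that satisfy everything, to keep in mind:
$$\text{(A)}\quad L=x_4-\sqrt2\,x_1,\qquad Q=x_1^2+x_2^2-\sqrt2\,x_3^2+L^2;$$
$$\text{(B)}\quad L=x_4+\sqrt2\,x_3,\qquad Q=x_1^2+\sqrt2\,x_2^2-2x_3L.$$
In both, $Q$ is nondegenerate: use the coordinates $x_1,x_2,x_3,L$. For (A), on $L=0$ every $Q+\beta L^2$ equals $x_1^2+x_2^2-\sqrt2x_3^2$, which is indefinite. If $\alpha Q+\beta L^2=\alpha(x_1^2+x_2^2-\sqrt2x_3^2)+\gamma L^2$, with $\gamma=\alpha+\beta$, is rational, then the coefficients $\alpha$ of $x_2^2$ and $-\sqrt2\alpha$ of $x_3^2$ give $\alpha=0$. Then the coefficients $\gamma$ of $x_4^2$ and $-2\sqrt2\gamma$ of $x_1x_4$ give $\gamma=0$. So condition 2 holds. For (B), with $x_1=x_2=0$ and $w=L$ we get $Q+\beta L^2=w(\beta w-2x_3)$, of both signs. If $\alpha Q+\beta L^2$ is rational, the coefficients $\alpha$, $\sqrt2\alpha$ of $x_1^2,x_2^2$ give $\alpha=0$; then the coefficients $\beta$ of $x_4^2$ and $2\sqrt2\beta$ of $x_3x_4$ give $\beta=0$. Pair (B) is tangential: on $L=0$ the form is $x_1^2+\sqrt2x_2^2$ in the three variables $x_1,x_2,x_3$. Pair (A) is not.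

## 4. The two normal forms of a pair

**Lemma 3.** Let $Q$ be nondegenerate on $\mathbb R^d$, $d\ge2$, and $W=\ker L$. Exactly one of the following holds.

* **(N)** $W\cap W^\perp=0$. In suitable real linear coordinates $(y,w)$ with $y\in\mathbb R^n$, $n=d-1$, we have $L=w$ and $Q=Q'(y)+cw^2$ with $Q'$ nondegenerate.
* **(T)** $W^\perp\subset W$. In suitable real linear coordinates $(y,z,w)$ with $y\in\mathbb R^n$, $n=d-2$, $z,w\in\mathbb R$, we have $L=w$ and $Q=Q'(y)-2zw$ with $Q'$ nondegenerate.

Case (T) is the tangential case. If condition 1 holds in case (N), then $Q'$ is indefinite.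

*Proof.* Since $Q$ is nondegenerate and $W$ is a hyperplane, $W^\perp$ is a line. So either $W\cap W^\perp=0$ or $W^\perp\subset W$. Since $\operatorname{rad}(Q|_W)=W\cap W^\perp$, the second case is the tangential one.

Case (N): $\mathbb R^d=W\oplus W^\perp$, and $Q'=Q|_W$ is nondegenerate. Choose $v\in W^\perp$ with $L(v)=1$, possible because $W^\perp\not\subset W$. Writing $x=y+wv$ with $y\in W$, we get $L(x)=w$ and $Q(x)=Q'(y)+cw^2$ with $c=Q(v)$.

Case (T): let $W^\perp=\mathbb Re$. As $e\in W\cap W^\perp$, $Q(e)=0$. The linear form $B(e,\cdot)$ is nonzero with kernel $e^\perp=W=\ker L$, so after scaling $e$ we have $B(e,\cdot)=-L$. Pick $f$ with $L(f)=1$, so $B(e,f)=-1$. Since $Q(f+se)=Q(f)-2s$ and $L(f+se)=1$, we may replace $f$ by a translate and assume $Q(f)=0$. The plane spanned by $e,f$ is then nondegenerate, so with $Y=\{e,f\}^\perp$ we have $\mathbb R^d=Y\oplus\mathbb Re\oplus\mathbb Rf$ and $Q'=Q|_Y$ is nondegenerate. For $y\in Y$, $L(y)=-B(e,y)=0$; also $L(e)=0$. Hence for $x=y+ze+wf$ we get $L(x)=w$ and $Q(x)=Q'(y)+2zwB(e,f)=Q'(y)-2zw$.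

Last claim: in case (N) the form $Q'$ is nondegenerate, so if it is not indefinite, then $\pm Q'$ is positive definite for some sign. Choose $\beta$ with $\pm(c+\beta)>0$. Then $\pm(Q+\beta L^2)=\pm Q'(y)\pm(c+\beta)w^2$ is positive definite, against condition 1. $\square$

For pair (A): $y=(x_1,x_2,x_3)$, $w=L$, $Q'=y_1^2+y_2^2-\sqrt2y_3^2$, $c=1$. For pair (B): $y=(x_1,x_2)$, $z=x_3$, $w=L$, $Q'=y_1^2+\sqrt2y_2^2$.

Each normal form has visible symmetries. In case (N), let $H=SO(Q')^\circ$ act on $y$ and fix $w$. In case (T), let $H=\{u_t:t\in\mathbb R^n\}$ with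
$$u_t(y,z,w)=\bigl(y+wt,\;z+B'(t,y)+\tfrac12Q'(t)w,\;w\bigr),\tag{1}$$
where $B'$ is the bilinear form of $Q'$. Section 8 checks that these preserve $Q$ and $L$, and that (for $n\ge3$ and $Q'$ indefinite in the first case, $n\ge1$ in the second) they are generated by one-parameter unipotent subgroups.

## 5. Density in $SL_d(\mathbb R)$ is too much, open orbits are enough

Let $\Gamma=SL_d(\mathbb Z)$. The first thing to try is to prove that $H\Gamma$ is dense in $SL_d(\mathbb R)$. This would suffice: given $v\neq0$, write $v=ge_1$ with $g\in SL_d(\mathbb R)$ and take $h_i\gamma_i\to g$. Since $H$ preserves $Q$ and $L$,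
$$(Q,L)(\gamma_ie_1)=(Q,L)(h_i\gamma_ie_1)\to(Q,L)(v),$$
and $\gamma_ie_1$ is primitive.

This fails already for pair (A). In the coordinates $(y,w)$ the vector $e_4$ has $y=0$, $w=1$, so $H$ fixes $e_4$. For $h\in H$, $\gamma\in\Gamma$ we get $(h\gamma)^{-1}e_4=\gamma^{-1}e_4\in\mathbb Z^4$. As $\mathbb Z^4$ is closed, $g^{-1}e_4\in\mathbb Z^4$ for every $g\in\overline{H\Gamma}$. So $H\Gamma$ is not dense, although conditions 1 and 2 hold.

The next thought is to list all groups between $H$ and $SL_d(\mathbb R)$ and to treat them one by one. In case (T) with $n\ge2$ the list is too long. For $t\in\mathbb R^n$, $\lambda\in(\mathbb R^n)^*$, $c\in\mathbb R$ let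
$$[t,\lambda,c](y,z,w)=(y+wt,\;z+\lambda(y)+cw,\;w).$$
One computes $[t,\lambda,c][t',\lambda',c']=[t+t',\lambda+\lambda',c+c'+\lambda(t')]$. So for each linear subspace $E\subset\mathbb R^n\times(\mathbb R^n)^*$ the set $\{[t,\lambda,c]:(t,\lambda)\in E,\ c\in\mathbb R\}$ is a group. It contains $H$ as soon as $E$ contains the $n$-dimensional graph $\{(t,B'(t,\cdot))\}$. For $n\ge2$ there is a continuum of such $E$, even of dimension $n+1$.

The way out is to ask for less. Suppose some group $F_1\supset H$ has $\overline{H\Gamma_1}=F_1$, where $\Gamma_1=F_1\cap\Gamma$. The computation above shows that $(Q,L)(F_1x)\subset\overline S$ for *every* primitive $x$. So it is enough that $F_1$ has open orbits in $\mathbb R^d$ that fill a dense set and all contain primitive vectors. In pair (A) the stabilizer of $e_4$ consists of the maps $(x',x_4)\mapsto(Ax',\,bx'+x_4)$ with $A\in SL_3$ and $b$ a row vector. It is transitive on $\{x'\neq0\}$, so fixing $e_4$ does no harm.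

And the only obstruction to open orbits is one we can read. If the $\mathbb Q$-hull $\mathbf F$ of $H$ has no open orbit, it has a nonconstant invariant rational function. As $\mathbf F$ is generated by unipotents, there is an invariant *polynomial*. As $\mathbf F\supset H$, that polynomial lies in $\mathbb C[x]^H$. If we show $\mathbb C[x]^H=\mathbb C[Q,L]$, it is a polynomial in $Q$ and $L$. As $\mathbf F$ is defined over $\mathbb Q$, we shall extract from it a rational form $\alpha Q+\beta L^2$, which condition 2 forbids. No list of intermediate groups is needed.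

## 6. Theorems recalled for the proof

$\operatorname{Aut}(\mathbb C/\mathbb Q)$ acts on vectors, matrices and polynomials through coordinates and coefficients.

* **(R1) Descent.** The fixed field of $\operatorname{Aut}(\mathbb C/\mathbb Q)$ in $\mathbb C$ is $\mathbb Q$. Hence a stable linear subspace $V\subset\mathbb C^N$ is spanned by rational vectors: its reduced row echelon basis is unique, so each automorphism fixes it, so its entries are rational. A stable Zariski-closed set $Z$ is defined over $\mathbb Q$: if $p$ vanishes on $Z$, then $\sigma(p)(z)=\sigma\bigl(p(\sigma^{-1}z)\bigr)=0$ on $Z$. So for each $k$ the polynomials of degree at most $k$ vanishing on $Z$ form a stable subspace, spanned by rational polynomials. Conversely, a set defined over $\mathbb Q$ is stable.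
* **(R2)** The subgroup of an algebraic group generated by a family of closed connected subgroups is closed and connected (Borel, *Linear Algebraic Groups*, 2.2).
* **(R3) Borel–Harish-Chandra.** If $\mathbf F$ is a connected $\mathbb Q$-group without nontrivial characters defined over $\mathbb Q$, then $\mathbf F(\mathbb Z)=\mathbf F\cap SL_d(\mathbb Z)$ is a lattice in $\mathbf F(\mathbb R)$.
* **(R4) Ratner** (Duke Math. J. 63 (1991)). Let $G$ be a connected Lie group, $\Gamma_1$ a lattice in $G$, and $H\subset G$ a connected Lie subgroup generated by one-parameter subgroups whose elements are $\operatorname{Ad}$-unipotent. Then there is a closed subgroup $R$ with $H\subset R\subset G$ such that $\overline{H\Gamma_1/\Gamma_1}=R\Gamma_1/\Gamma_1$ and $R\cap\Gamma_1$ is a lattice in $R$.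
* **(R5) Chevalley.** If $\mathbf E\subset SL_d$ is an algebraic group defined over $\mathbb R$, there are a real rational representation $V$ of $SL_d$ and a line $\ell\subset V$ with $\mathbf E(\mathbb R)=\{g\in SL_d(\mathbb R):g\ell=\ell\}$.
* **(R6) Rosenlicht** (Amer. J. Math. 78 (1956)). For an algebraic group $\mathbf F$ acting on $\mathbb C^d$, the field $\mathbb C(x)^{\mathbf F}$ of invariant rational functions has transcendence degree $d-\max_x\dim\mathbf Fx$.
* **(R7) Lie algebras in characteristic $0$.** Let $\mathbf F$ be a connected algebraic group. Then $\mathbf D=[\mathbf F,\mathbf F]$ is closed, connected and normal, with Lie algebra $[\operatorname{Lie}\mathbf F,\operatorname{Lie}\mathbf F]$ (Borel, 7.8–7.9). The tangent space of $\mathbf Fx$ at $x$ is $(\operatorname{Lie}\mathbf F)x$. If $\mathbf F$ is defined over $\mathbb R$, then $\mathbf F(\mathbb R)$ has finitely many connected components, and the complexification of its Lie algebra is $\operatorname{Lie}\mathbf F$. A connected commutative unipotent group defined over $\mathbb R$ is a vector group; its real points form some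 $\mathbb R^r$, on which $\exp$ is a linear isomorphism.

## 7. Open orbits of the $\mathbb Q$-hull

**Proposition 4.** Let $d\ge2$, let $Q$ be a real quadratic form and $L\ne0$ a real linear form on $\mathbb R^d$, with $Q,L^2$ linearly independent. Let $H\subset SL_d(\mathbb R)$ be a connected Lie subgroup, generated by one-parameter unipotent subgroups, preserving $Q$ and $L$. Assume

* (a) every $H$-invariant polynomial in $\mathbb C[x_1,\dots,x_d]$ lies in $\mathbb C[Q,L]$;
* (b) $\alpha Q+\beta L^2$ is not rational for all real $(\alpha,\beta)\ne(0,0)$.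

Then the closure of $S=\{(Q(x),L(x)):x\in\mathcal P(\mathbb Z^d)\}$ contains $\{(Q(v),L(v)):v\in\mathbb R^d\}$.

The proof takes the rest of this section.

**Step 1: the hull $\mathbf F$ and its lattice.** *The purpose is to construct $\mathbf F$, to show that it has no characters, and to obtain a lattice from it.*

Let $\mathbf F$ be the intersection of all $\mathbb Q$-subgroups of $SL_d$ containing $H$. Each of them is $\operatorname{Aut}(\mathbb C/\mathbb Q)$-stable, so $\mathbf F$ is stable, and by (R1) it is a $\mathbb Q$-group, the smallest one containing $H$.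

*$\mathbf F$ is connected.* An automorphism of $\mathbb C$ acts on $\mathbf F$ as a group automorphism that maps closed sets to closed sets, so it preserves the identity component $\mathbf F^\circ$, which is therefore a $\mathbb Q$-group. Each one-parameter unipotent subgroup of $H$ has Zariski closure $\{\exp(tX):t\in\mathbb C\}$, which is connected and so lies in $\mathbf F^\circ$. Hence $H\subset\mathbf F^\circ$, and minimality gives $\mathbf F^\circ=\mathbf F$.

*$\mathbf F$ is generated by its unipotent elements.* Let $\mathbf F'$ be the subgroup they generate. A unipotent $u\in\mathbf F$, $u\ne1$, lies in the one-dimensional closed connected group $\{\exp(t\log u):t\in\mathbb C\}$. This is the Zariski closure of $\{u^k:k\in\mathbb Z\}$, so it lies in $\mathbf F$ and consists of unipotent elements. So $\mathbf F'$ is generated by closed connected subgroups and is closed by (R2). It is $\operatorname{Aut}(\mathbb C/\mathbb Q)$-stable, since conjugates of unipotents are unipotent, and it contains $H$. By (R1) and minimality $\mathbf F'=\mathbf F$.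

Two consequences. First, $\mathbf F$ has no nontrivial characters, even over $\mathbb C$: a character is trivial on each group $\{\exp(t\log u)\}$. Second, every commutative algebraic quotient of $\mathbf F$ is unipotent: it is generated by images of unipotent elements, which are unipotent, and a product of commuting unipotent elements is unipotent.

Put $F_1=\mathbf F(\mathbb R)^\circ$, the identity component in the Lie topology. Since $H$ is generated by one-parameter subgroups of $\mathbf F(\mathbb R)$, $H\subset F_1$. By (R3), $\mathbf F(\mathbb Z)$ is a lattice in $\mathbf F(\mathbb R)$. By (R7), $F_1$ is open of finite index in $\mathbf F(\mathbb R)$. So $F_1\cap SL_d(\mathbb Z)$ has finite index in $\mathbf F(\mathbb Z)$, hence is a lattice in $\mathbf F(\mathbb R)$ that lies in $F_1$, and so a lattice in $F_1$.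

**Step 2: $H\Gamma_1$ is dense in $F_1$ for every subgroup $\Gamma_1$ of finite index in $F_1\cap SL_d(\mathbb Z)$.** *This turns Ratner's theorem, which only provides some group $R$, into a statement about the group $F_1$ that we understand.* It is essentially a result of Shah (Math. Ann. 289 (1991), Prop. 3.2); here is a proof. (For now the reader may take $\Gamma_1=F_1\cap SL_d(\mathbb Z)$. The extra freedom serves in Section 10.)

The group $\Gamma_1$ is a lattice in $F_1$. If $u$ is unipotent, $\operatorname{Ad}u$ is the product of left multiplication by $u$ and right multiplication by $u^{-1}$ on matrices. These commute and are unipotent, so $\operatorname{Ad}u$ is unipotent. So (R4) applies with $G=F_1$ and gives a closed subgroup $R$ with $H\subset R\subset F_1$, with $\overline{H\Gamma_1/\Gamma_1}=R\Gamma_1/\Gamma_1$, and with $\Delta=R\cap\Gamma_1$ a lattice in $R$.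

*We may take $R$ connected.* The closed orbit $R\Gamma_1/\Gamma_1\cong R/\Delta$ is the closure of the connected set $H\Gamma_1/\Gamma_1$, hence connected. The $R^\circ$-orbits in it are open and partition it, so there is only one: $R=R^\circ\Delta$. Thus $R^\circ\Gamma_1/\Gamma_1=R\Gamma_1/\Gamma_1$ and $R/\Delta=R^\circ/(R^\circ\cap\Delta)$, so $R^\circ\cap\Delta=R^\circ\cap\Gamma_1$ is a lattice in $R^\circ$. Also $H\subset R^\circ$, as $H$ is generated by one-parameter subgroups. Replace $R$ by $R^\circ$ and $\Delta$ by $R^\circ\cap\Gamma_1$.

**Step 2(i): $\Delta$ is Zariski dense in $\mathbf F$.** *This will let us extend algebraic statements from $R$ to all of $\mathbf F$.* Let $\mathbf E$ be the Zariski closure of $\Delta$. It is a group, it lies in $\mathbf F$, and it is a $\mathbb Q$-group by (R1), because $\Delta\subset SL_d(\mathbb Z)$ is fixed by $\operatorname{Aut}(\mathbb C/\mathbb Q)$. Take $V,\ell$ for $\mathbf E$ as in (R5). Since $\Delta$ fixes $\ell$, the map $g\Delta\mapsto g\ell$ from $R/\Delta$ to the real projective space $P(V)$ is well defined and $R$-equivariant. Push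 the finite $R$-invariant measure of $R/\Delta$ forward to a finite $R$-invariant measure $\mu$ on $P(V)$. Let $u_t$ be a one-parameter unipotent subgroup of $H$.

For $p\in P(V)$ represented by a vector $v$, the vector $u_tv$ is a nonzero polynomial in $t$ with values in $V$. As $t\to\infty$, $u_tp$ therefore converges to the point $p_\infty$ given by its leading coefficient. Moreover $u_sp_\infty=\lim_tu_{s+t}p=p_\infty$ for all $s$. By Poincaré recurrence for $u_1$, $\mu$-almost every $p$ is a limit of some subsequence of $(u_kp)_{k\ge1}$. For such $p$ we get $p=p_\infty$, and $p$ is fixed by all $u_s$.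

So for almost every $g\in R$ we have $u_sg\ell=g\ell$ for all $s$. The set of such $g$ is closed, and its complement is open and of Haar measure zero, hence empty. Take $g=e$: $u_s\ell=\ell$, so $u_s\in\mathbf E$. As $H$ is generated by such $u_s$, $H\subset\mathbf E$. Minimality of $\mathbf F$ gives $\mathbf E=\mathbf F$.

**Step 2(ii): $R=F_1$.** *We show that the Lie algebra of $R$ is as large as possible.* Let $\mathfrak r=\operatorname{Lie}R$. The set $\{g\in\mathbf F:\operatorname{Ad}(g)\mathfrak r_{\mathbb C}=\mathfrak r_{\mathbb C}\}$ is a closed subgroup containing $R\supset\Delta$, so by (i) it is $\mathbf F$. Differentiating, $\mathfrak r_{\mathbb C}$ is an ideal of $\operatorname{Lie}\mathbf F$.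

For $X\in\mathfrak r$ the map $\operatorname{ad}X$ sends $\operatorname{Lie}\mathbf F$ into the ideal $\mathfrak r_{\mathbb C}$, so $\operatorname{Ad}(\exp X)$ acts trivially on $\operatorname{Lie}\mathbf F/\mathfrak r_{\mathbb C}$. The connected group $R$ is generated by such $\exp X$, so it acts trivially. Acting trivially is a Zariski-closed condition, so by (i) all of $\mathbf F$ acts trivially. Differentiating once more,
$$[\operatorname{Lie}\mathbf F,\operatorname{Lie}\mathbf F]\subset\mathfrak r_{\mathbb C}.\tag{2}$$

It remains to control the abelian quotient. Let $\mathbf D=[\mathbf F,\mathbf F]$ and $\pi:\mathbf F\to\mathbf A=\mathbf F/\mathbf D$. The group $\mathbf D$ is $\operatorname{Aut}(\mathbb C/\mathbb Q)$-stable, so $\mathbf D$, $\mathbf A$ and $\pi$ are defined over $\mathbb Q$. By Step 1, $\mathbf A$ is commutative, connected and unipotent, so by (R7) it is a vector group with $\mathbf A(\mathbb R)\cong\mathbb R^r$. As $R$ is generated by $\exp\mathfrak r$, and $\exp$ is linear on $\mathbf A(\mathbb R)$, the image $\pi(R)$ is the linear subspace $V_0=d\pi(\mathfrak r)$ of $\mathbb R^r$.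 The preimage $\pi^{-1}(V_0\otimes\mathbb C)$ is a closed subgroup of $\mathbf F$ containing $R\supset\Delta$, so it is $\mathbf F$; since $\pi$ is surjective, $V_0=\mathbb R^r$. Hence $d\pi(\mathfrak r_{\mathbb C})=\operatorname{Lie}\mathbf A$. By (R7) and (2), $\ker d\pi=\operatorname{Lie}\mathbf D=[\operatorname{Lie}\mathbf F,\operatorname{Lie}\mathbf F]\subset\mathfrak r_{\mathbb C}$. A subspace that contains $\ker d\pi$ and maps onto $\operatorname{Lie}\mathbf A$ is everything: $\mathfrak r_{\mathbb C}=\operatorname{Lie}\mathbf F$. So $\mathfrak r=\operatorname{Lie}F_1$, and as both groups are connected, $R=F_1$.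

Therefore $H\Gamma_1/\Gamma_1$ is dense in $F_1/\Gamma_1$, that is, $H\Gamma_1$ is dense in $F_1$.

**Step 3: from density in $F_1$ to values.** *We show that $\overline S$ contains the values on whole $F_1$-orbits of primitive vectors.* Take $\Gamma_1=F_1\cap SL_d(\mathbb Z)$. Let $x\in\mathcal P(\mathbb Z^d)$ and $f\in F_1$. Choose $h_i\in H$, $\gamma_i\in\Gamma_1$ with $h_i\gamma_i\to f$. Then $(Q,L)(\gamma_ix)=(Q,L)(h_i\gamma_ix)\to(Q,L)(fx)$, and $\gamma_ix\in\mathcal P(\mathbb Z^d)$. Hence
$$(Q,L)(F_1x)\subset\overline S\qquad\text{for all }x\in\mathcal P(\mathbb Z^d).\tag{3}$$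

**Step 4: $\mathbf F$ has an orbit of dimension $d$ in $\mathbb C^d$.** *This is the only place where irrationality is used.* Suppose not.

*An invariant polynomial.* By (R6) there is a nonconstant $\mathbf F$-invariant rational function $p/q$, with $p,q$ coprime. For $g\in\mathbf F$ we have $(g\cdot p)\,q=p\,(g\cdot q)$, so $p$ divides $(g\cdot p)q$, hence divides $g\cdot p$. The degrees agree, so $g\cdot p=\chi(g)p$ with a scalar $\chi(g)$. Likewise $q$ divides $p\,(g\cdot q)$, hence $g\cdot q$, and $g\cdot q$ is a scalar multiple of $q$. These scalars are characters of $\mathbf F$, so they are trivial by Step 1. So $p$ and $q$ are invariant polynomials, and at least one is nonconstant. The action is linear on $\mathbb C^d$, so homogeneous components of invariants are invariant. We obtain a homogeneous $\mathbf F$-invariant polynomial $P\ne0$ of degree $k\ge1$.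

*Divisors of invariants are invariant.* Let $P_0\neq0$ be an $\mathbf F$-invariant polynomial. Then $\mathbf F$ permutes the finitely many lines spanned by the irreducible factors of $P_0$. The stabilizer of each line is a closed subgroup of finite index, hence all of the connected group $\mathbf F$. So $\mathbf F$ acts on each irreducible factor by a character, which is trivial. Hence every divisor of $P_0$ is $\mathbf F$-invariant.

*A factor of degree one or two.* Since $H\subset\mathbf F$, $P$ is $H$-invariant, so $P\in\mathbb C[Q,L]$ by (a). As $Q^iL^j$ is homogeneous of degree $2i+j$, only the terms with $2i+j=k$ are needed. In these, $j$ has the parity of $k$, so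
$$P=\sum_{2i+j=k}c_{ij}Q^iL^j=L^\varepsilon G(Q,L^2),\qquad\varepsilon\in\{0,1\},$$
with a nonzero binary form $G(U,V)$ over $\mathbb C$. If $G$ is constant, then $\varepsilon=k=1$ and $P$ is a multiple of $L$. Otherwise $G$ has a linear factor $\alpha U+\beta V$. If $\alpha=0$, then $L^2$, hence $L$, divides $P$; if $\alpha\ne0$, then $\alpha Q+\beta L^2$ divides $P$. So $L$, or some $\alpha Q+\beta L^2$ with $\alpha\neq0$ (complex coefficients), is $\mathbf F$-invariant.

*Suppose $L$ is $\mathbf F$-invariant.* Let $I_1$ be the space of $\mathbf F$-invariant linear forms. If $g\cdot p=p$ for all $g\in\mathbf F$, then $\sigma(g)\cdot\sigma(p)=\sigma(p)$, and $\sigma(\mathbf F)=\mathbf F$. So $I_1$ is $\operatorname{Aut}(\mathbb C/\mathbb Q)$-stable, and by (R1) it is spanned by rational forms. By (a), $I_1$ lies in the degree-one part of $\mathbb C[Q,L]$, which is $\mathbb CL$. So $I_1=\mathbb C\ell$ with $\ell$ rational and $L=c\,\ell$, where $c\in\mathbb R^*$ because both forms are real. Then $c^{-2}L^2=\ell^2$ is rational, against (b).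

*Suppose $L$ is not invariant, but some $\alpha Q+\beta L^2$ with $\alpha\ne0$ is.* Let $I_2$ be the space of $\mathbf F$-invariant quadratic forms. It is spanned by rational forms, as before, it is nonzero, and by (a) it lies in $\mathbb CQ+\mathbb CL^2$. If $\dim I_2=2$, then $L^2$ is invariant, and so is its divisor $L$, a contradiction. So $I_2$ is spanned by one nonzero rational form $\alpha'Q+\beta'L^2$. This form is real, and $Q,L^2$ are linearly independent real forms, so $\alpha',\beta'\in\mathbb R$, not both $0$. This contradicts (b).

**Step 5: open orbits are cones, and cones contain primitive vectors.** *We pass from one complex orbit of dimension $d$ to all of $\mathbb R^d$.* Let $\mathfrak f_1=\operatorname{Lie}F_1$, with real basis $X_1,\dots,X_m$, and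
$$\Omega=\{x\in\mathbb R^d:\mathfrak f_1x=\mathbb R^d\}.$$
By Step 4 and (R7), $(\operatorname{Lie}\mathbf F)x=\mathbb C^d$ for some $x\in\mathbb C^d$, and $X_1,\dots,X_m$ is a complex basis of $\operatorname{Lie}\mathbf F$. So the $d\times d$ minors of the matrix with columns $X_1x,\dots,X_mx$, which are polynomials in $x$ with real coefficients, do not all vanish identically. The set $\Omega$ is where at least one of them is nonzero, so it is open and dense in $\mathbb R^d$. It does not contain $0$.

If $x\in\Omega$ and $g\in F_1$, then $\mathfrak f_1gx=g\bigl(\operatorname{Ad}(g^{-1})\mathfrak f_1\bigr)x=g\,\mathfrak f_1x=\mathbb R^d$, so $\Omega$ is $F_1$-invariant. It is clearly invariant under nonzero scalings. Each $F_1$-orbit in $\Omega$ is open, since the differential of the orbit map is onto, and connected, since $F_1$ is. The orbits partition $\Omega$, so they are exactly its connected components. Let $C$ be one of them. For $x\in C$ and $\lambda>0$, the segment from $x$ to $\lambda x$ consists of positive multiples of $x$ and lies in $\Omega$. So $\lambda x\in C$, and $C$ is a nonempty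 open cone. It contains a rational vector, which is not $0$, and a positive multiple of it is a primitive integer vector $x\in C$. Thus $C=F_1x$, and (3) gives $(Q,L)(C)\subset\overline S$. Over all components, $(Q,L)(\Omega)\subset\overline S$. By density of $\Omega$ and continuity, $(Q,L)(\mathbb R^d)\subset\overline S$. $\blacksquare$

## 8. The invariants of the two stabilizers

It remains to verify hypothesis (a) for the two normal forms.

**Lemma 5** (case (T), $n\ge1$). Let $H=\{u_t:t\in\mathbb R^n\}$ with $u_t$ as in (1). Then $u_tu_s=u_{t+s}$, each $u_t$ is unipotent, $H$ preserves $Q$ and $L$, and $\mathbb C[y,z,w]^H=\mathbb C[Q,L]$.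

*Proof.* *The group.* The first coordinate of $u_tu_s(y,z,w)$ is $y+w(s+t)$, the last is $w$, and the middle one is
$$z+B'(s,y)+\tfrac12Q'(s)w+B'(t,y+ws)+\tfrac12Q'(t)w=z+B'(s+t,y)+\tfrac12Q'(s+t)w .$$
Next, $(u_t-1)(y,z,w)=(wt,\,B'(t,y)+\frac12Q'(t)w,\,0)$. Applying $u_t-1$ again gives $(0,wQ'(t),0)$, and a third time gives $0$. So $u_t$ is unipotent, and $H$ is generated by the one-parameter unipotent groups $s\mapsto u_{st}$. Clearly $L=w$ is preserved, and
$$Q'(y+wt)-2w\bigl(z+B'(t,y)+\tfrac12Q'(t)w\bigr)=Q'(y)-2zw .$$

*The invariants.* The purpose is to move each point with $w\ne0$ to a standard position. Let $f$ be $H$-invariant. For real $(y,z,w)$ with $w\neq0$ put $t=-y/w$: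
$$u_{-y/w}(y,z,w)=\Bigl(0,\;z-\frac{Q'(y)}{w}+\frac{Q'(y)}{2w},\;w\Bigr)=\Bigl(0,\,-\frac{Q}{2w},\,w\Bigr).$$
So $f=f(0,-Q/(2w),w)$. Clearing denominators, $w^kf=h(Q,w)$ for some $k\ge0$ and some polynomial $h$ in two variables. This holds at all real points with $w\ne0$, so it is an identity of polynomials. Take $k$ minimal. If $k\ge1$, put $w=0$: then $h(Q'(y),0)=0$. As $Q'$ is a nonconstant polynomial, $h(\cdot,0)=0$. So $h=wh_1$ and $w^{k-1}f=h_1(Q,w)$, against minimality. Hence $k=0$ and $f\in\mathbb C[Q,w]=\mathbb C[Q,L]$. The reverse inclusion is clear. $\square$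

**Lemma 6** (case (N), $n\ge3$, $Q'$ indefinite). Let $H=SO(Q')^\circ$ act on $y$ and trivially on $w$. Then $H$ is generated by one-parameter unipotent subgroups, preserves $Q$ and $L$, and $\mathbb C[y,w]^H=\mathbb C[Q,L]$.

*Proof.* $H$ preserves $L=w$ and $Q=Q'(y)+cw^2$.

*Nilpotent elements.* For $a,b\in\mathbb R^n$ put $N_{a,b}(y)=B'(a,y)b-B'(b,y)a$. Then $B'(N_{a,b}y,y')=B'(a,y)B'(b,y')-B'(b,y)B'(a,y')$ is antisymmetric in $y,y'$, so $N_{a,b}\in\mathfrak{so}(Q')$. The map $a\wedge b\mapsto N_{a,b}$ identifies $\Lambda^2\mathbb R^n$ with $\mathfrak{so}(Q')$: it is injective, as one sees on an orthogonal basis, and both dimensions are $n(n-1)/2$. Let $a$ be isotropic and $b\perp a$. Then $N_{a,b}a=0$ and $N_{a,b}b=-Q'(b)a$, so $N_{a,b}^2y=-B'(a,y)Q'(b)a$ and $N_{a,b}^3=0$. Let $\mathcal S$ be the span of all $N_{a,b}$ with $a$ isotropic and $b\perp a$.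

*They span.* The purpose is to show $\mathcal S=\mathfrak{so}(Q')$. As $Q'$ is nondegenerate and indefinite, there are isotropic $a,a'$ with $B'(a,a')=1$. The space $\{a,a'\}^\perp$ is nondegenerate of dimension $n-2\ge1$. Let $(c_j)$ be an orthogonal basis of it, so $Q'(c_j)\ne0$. Directly, $a\wedge c_j$ and $a'\wedge c_j$ lie in $\mathcal S$. For fixed $j$ put $s=-\frac12Q'(c_j)\ne0$ and $a''=a+sa'+c_j$. Then $Q'(a'')=2s+Q'(c_j)=0$. Since $B'(a-sa',a'')=s-s=0$, the element
$$a''\wedge(a-sa')=-2s\,a\wedge a'+c_j\wedge a-s\,c_j\wedge a'$$
lies in $\mathcal S$, so $a\wedge a'\in\mathcal S$. For $i\ne j$ we have $c_i\perp a''$, so $a''\wedge c_i=a\wedge c_i+s\,a'\wedge c_i+c_j\wedge c_i\in\mathcal S$ and $c_j\wedge c_i\in\mathcal S$. Thus $\mathcal S$ contains a basis of $\Lambda^2\mathbb R^n$.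

*Generation.* Choose a basis $N_1,\dots,N_r$ of $\mathfrak{so}(Q')$ among the $N_{a,b}$ above. The map $(t_1,\dots,t_r)\mapsto\exp(t_1N_1)\cdots\exp(t_rN_r)$ has invertible differential at $0$, so its image contains a neighborhood of the identity in $H$. As $H$ is connected, the one-parameter unipotent groups $\exp(tN_i)$ generate $H$.

*The invariants.* Let $f=\sum_jw^jf_j(y)$ be $H$-invariant. Each $f_j$ is $H$-invariant, hence annihilated by $\mathfrak{so}(Q')$, hence by its complexification, hence invariant under $SO(Q',\mathbb C)$, which is connected. Choose complex coordinates with $Q'=\sum y_i^2$. The element $\operatorname{diag}(-1,-1,1,\dots,1)$ of $SO_n(\mathbb C)$ maps $e_1$ to $-e_1$, so $f_j(\tau e_1)$ is even in $\tau$: $f_j(\tau e_1)=g_j(\tau^2)$ with a polynomial $g_j$. Since $Q'(\tau e_1)=\tau^2$, the invariant $f_j-g_j(Q')$ vanishes on $SO_n(\mathbb C)\cdot\mathbb Ce_1$. This set contains $\{Q'\ne0\}$: if $Q'(y)=\tau^2\ne0$, Witt's theorem gives an element of the complex orthogonal group mapping $\tau e_1$ to $y$, and composing it with a reflection that fixes $\tau e_1$ we may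 take determinant $1$. As $\{Q'\neq0\}$ is Zariski dense, $f_j=g_j(Q')$. So $f\in\mathbb C[Q',w]=\mathbb C[Q,L]$, because $Q'=Q-cw^2$. The reverse inclusion is clear. $\square$

## 9. Proof of Theorem 1

Let $d\ge4$ and let $(Q,L)$ satisfy conditions 1 and 2, with $Q$ nondegenerate. The forms $Q$ and $L^2$ are linearly independent, because $\operatorname{rank}Q\ge4$ and $\operatorname{rank}L^2=1$. By Lemma 3 we are in one of two cases. In case (N), $n=d-1\ge3$ and $Q'$ is indefinite by condition 1, so Lemma 6 gives a group $H$ with hypothesis (a). In case (T), $n=d-2\ge2$, and Lemma 5 gives it. (The real linear change of coordinates conjugates $H$. It does not affect unipotency, and $\mathbb C[Q,L]$ does not depend on coordinates. The lattice $\mathbb Z^d$ stays where it is; Proposition 4 is applied in the original coordinates.) Hypothesis (b) is condition 2. Proposition 4 gives $\overline S\supset(Q,L)(\mathbb R^d)$.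

This image is dense in $\mathbb R^2$. In case (N) it is all of $\mathbb R^2$: for given $w$, the number $Q'(y)+cw^2$ takes every real value, since $Q'$ is indefinite. In case (T) it contains $\{(q,w):w\ne0\}$, since for fixed $w\ne0$ the number $-2zw$ takes every real value. Hence $S$ is dense in $\mathbb R^2$. $\blacksquare$

## 10. Necessary and sufficient conditions, congruences, degenerate forms

**Theorem 7.** Let $Q$ be any real quadratic form and $L\ne0$ a real linear form on $\mathbb R^d$. Put $N_0=\operatorname{rad}(Q)\cap\ker L$ and $d'=d-\dim N_0$. Assume either $d'\ge4$, or $d'=3$ and $\operatorname{rad}(Q|_{\ker L})\supsetneq N_0$ (the tangential case). The following are equivalent: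

1. conditions 1 and 2 of the Conjecture hold;
2. $\{(Q(x),L(x)):x\in\mathcal P(\mathbb Z^d)\}$ is dense in $\mathbb R^2$;
3. for every $M\ge1$ and $a\in\mathbb Z^d$ with $\gcd(a_1,\dots,a_d,M)=1$, the set $\{(Q(x),L(x)):x\in\mathcal P(\mathbb Z^d),\ x\equiv a\bmod M\}$ is dense in $\mathbb R^2$.

In particular, for nondegenerate $Q$ and $d\ge4$, density holds if and only if conditions 1 and 2 hold. For $d=3$, $Q$ nondegenerate and the plane $\{L=0\}$ tangent to the cone $\{Q=0\}$ the same equivalence holds; the density there is due to Dani–Margulis. The gcd condition in (3) is forced: if $x\equiv a\bmod M$ is primitive, a common divisor of $a_1,\dots,a_d,M$ divides all coordinates of $x$.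

The only new ingredient is the following lemma on cones, where "open cone" means a nonempty open set stable under positive scaling.

**Lemma 8.** Let $d\ge3$, $M\ge1$, $a\in\mathbb Z^d$ with $\gcd(a_1,\dots,a_d,M)=1$. Every open cone $C\subset\mathbb R^d$ contains a primitive vector $x\equiv a\bmod M$.

*Proof.* *A primitive vector in the class of $a$.* Changing $a_2$ by a multiple of $M$ we may assume $a_2\ne0$, so $g=\gcd(a_2,\dots,a_d)\neq0$. We look for $k\in\mathbb Z$ with $\gcd(a_1+kM,g)=1$. Let $p$ be a prime dividing $g$. If $p\mid M$, then $p\nmid a_1$ by hypothesis, so $p\nmid a_1+kM$ for every $k$. If $p\nmid M$, all but one of the residue classes of $k$ modulo $p$ satisfy $p\nmid a_1+kM$; choose one. By the Chinese remainder theorem one $k$ works for all $p\mid g$. Then $x_0=(a_1+kM,a_2,\dots,a_d)$ is primitive and $x_0\equiv a\bmod M$.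

*A vector $v\in C\cap\mathbb Z^d$ such that $\{x_0,v\}$ extends to a basis of $\mathbb Z^d$.* An element of $SL_d(\mathbb Z)$ maps $x_0$ to $e_1$ and $C$ to another open cone, so for this part assume $x_0=e_1$. Pick $(\eta_1,\eta')\in C$ with $\eta'\in\mathbb R^{d-1}$, $\eta'\ne0$. As $d-1\ge2$, every open cone in $\mathbb R^{d-1}$ contains infinitely many rational rays, hence infinitely many primitive vectors, of which only finitely many have norm less than a given bound. So there are primitive $v_j'\in\mathbb Z^{d-1}$ with $|v_j'|\to\infty$ and $v_j'/|v_j'|\to\eta'/|\eta'|$. Let $v_{1,j}$ be an integer nearest to $\eta_1|v_j'|/|\eta'|$. Then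
$$\frac{(v_{1,j},v_j')}{|v_j'|}\longrightarrow\frac{(\eta_1,\eta')}{|\eta'|}\in C,$$
so $v=(v_{1,j},v_j')\in C$ for large $j$. Since $v_j'$ is primitive, it extends to a basis $v_j',b_3,\dots,b_d$ of $\mathbb Z^{d-1}$, and $e_1,v,(0,b_3),\dots,(0,b_d)$ is a basis of $\mathbb Z^d$.

*Conclusion.* In the original coordinates, let $x=x_0+kMv$ with $k\ge1$. In a basis of $\mathbb Z^d$ extending $\{x_0,v\}$ its coordinates are $1,kM,0,\dots,0$, so $x$ is primitive. Clearly $x\equiv x_0\equiv a\bmod M$. Finally $x/k\to Mv\in C$, so $x/k\in C$, hence $x\in C$, for large $k$. $\square$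

*Proof of Theorem 7.* (3)⇒(2): take $M=1$. (2)⇒(1): this is Lemma 2. There remains (1)⇒(3), in three steps.

**Reduction to a nondegenerate form on $\mathbb R^{d'}$.** *We split off $N_0$ and remove the remaining degeneracy.* Write $\mathbb R^d=\mathbb R^{d'}\oplus N_0$ with coordinates $(x',s)$. Since $N_0\subset\operatorname{rad}Q\cap\ker L$, $Q$ and $L$ depend only on $x'$, through forms $\bar Q,\bar L$ on $\mathbb R^{d'}$ with $\operatorname{rad}\bar Q\cap\ker\bar L=0$. Suppose $\bar Q$ is degenerate. Its radical meets the hyperplane $\ker\bar L$ only in $0$, so it is a line complementary to $\ker\bar L$. Therefore $\operatorname{rad}(\bar Q|_{\ker\bar L})\subset\operatorname{rad}\bar Q\cap\ker\bar L=0$: a vector of $\ker\bar L$ orthogonal to $\ker\bar L$ is orthogonal to everything. So $\bar Q+\bar L^2$ is the orthogonal sum of the nondegenerate form $\bar Q|_{\ker\bar L}$ and a nonzero square on the line; it is nondegenerate.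

Now replace $Q$ by $Q+L^2$ in this situation. For $v\in\ker L$ the bilinear forms of $Q$ and $Q+L^2$ agree on $(v,\cdot)$, so $N_0$, $d'$ and $\operatorname{rad}(Q|_{\ker L})$ do not change. Statement (1) does not change, because $(Q+L^2)+\beta L^2=Q+(1+\beta)L^2$ and $\alpha(Q+L^2)+\beta L^2=\alpha Q+(\alpha+\beta)L^2$. Statement (3) does not change, because $(p,q)\mapsto(p+q^2,q)$ is a homeomorphism of $\mathbb R^2$. So we assume that $\bar Q$ is nondegenerate.

**The group $H$.** *We produce a group as in Proposition 4.* Apply Lemma 3 to $(\bar Q,\bar L)$ on $\mathbb R^{d'}$. Condition 1 holds for $(\bar Q,\bar L)$, because $Q+\beta L^2$ and $\bar Q+\beta\bar L^2$ take the same values. If $d'\ge4$, we are in case (N) with $n\ge3$ and $Q'$ indefinite, or in case (T) with $n\ge2$. If $d'=3$, the assumption $\operatorname{rad}(Q|_{\ker L})\supsetneq N_0$ says that $\bar Q|_{\ker\bar L}$ is degenerate, so we are in case (T) with $n=1$. Let $H'$ be the group of Lemma 6 or Lemma 5, acting on $x'$ and trivially on $s$. Let $H$ be generated by $H'$ and the shears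
$$\sigma_A:(x',s)\mapsto(x',\,s+Ax'),\qquad A\in\operatorname{Hom}(\mathbb R^{d'},N_0).$$
The shears form a vector group with $\sigma_A\sigma_{A'}=\sigma_{A+A'}$, and $h\sigma_Ah^{-1}=\sigma_{Ah^{-1}}$ for $h\in H'$. So $H$ is the semidirect product of $H'$ and the group of shears, a connected Lie group. It is generated by one-parameter unipotent subgroups: those of $H'$ and the groups $t\mapsto\sigma_{tA}$. It preserves $Q$ and $L$, which depend only on $x'$.

*Hypothesis (a).* Let $f\in\mathbb C[x]^H$. For real $x'\ne0$ the vector $Ax'$ runs over all of $N_0$, so $f(x',s)=f(x',s+Ax')$ shows that $f(x',\cdot)$ is constant. So $f$ is independent of $s$, and it is $H'$-invariant as a polynomial in $x'$. By Lemma 5 or 6, $f\in\mathbb C[\bar Q,\bar L]=\mathbb C[Q,L]$. *The rest.* $Q,L^2$ are linearly independent, because $\operatorname{rank}\bar Q=d'\ge3$; (b) is condition 2. As in Section 9, $(Q,L)(\mathbb R^d)=(\bar Q,\bar L)(\mathbb R^{d'})$ is dense in $\mathbb R^2$.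

**Congruence conditions.** *We go through the proof of Proposition 4 with $x\equiv a\bmod M$.* Let $\Gamma(M)=\ker\bigl(SL_d(\mathbb Z)\to SL_d(\mathbb Z/M)\bigr)$, of finite index in $SL_d(\mathbb Z)$, and let $S_{a,M}$ be the set in (3). Steps 1 and 4 do not involve the arithmetic group and stand as they are, apart from the lattice statement of Step 1, which is used for $F_1\cap SL_d(\mathbb Z)$. Put $\Gamma_1=F_1\cap\Gamma(M)$, of finite index in $F_1\cap SL_d(\mathbb Z)$. Step 2 was proved for such $\Gamma_1$: $H\Gamma_1$ is dense in $F_1$. In Step 3, let $x$ be primitive with $x\equiv a\bmod M$, $f\in F_1$, and $h_i\gamma_i\to f$ with $\gamma_i\in\Gamma_1$. Now $\gamma_ix$ is primitive and $\gamma_ix\equiv x\equiv a\bmod M$, so $(Q,L)(F_1x)\subset\overline{S_{a,M}}$. In Step 5, each component $C$ of $\Omega$ is an open cone and a single $F_1$-orbit. Here $d\ge d'\ge3$, so by Lemma 8 it contains a primitive $x\equiv a\bmod M$. Hence $(Q,L)(C)=(Q,L)(F_1x)\subset\overline{S_{a,M}}$, and as before $(Q,L)(\mathbb R^d)\subset\overline{S_{a,M}}$. The left side is dense in $\mathbb R^2$. $\blacksquare$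

## 11. Dimension three: a cubic norm form

In dimension three the tangential case is covered by Theorem 7. In the non-tangential case the method has nothing to hold on to. Here $n=2$, and an element preserving $Q$ and $L$ preserves $W=\ker L$ and fixes each point of the line $W^\perp$, so it is an element of $O(Q')$ acting on $y$. If $Q'$ is indefinite, then in isotropic coordinates the elements of $O(Q')$ are $\operatorname{diag}(\lambda,\lambda^{-1})$ and antidiagonal matrices with eigenvalues $1,-1$; only the identity is unipotent. And indeed the statement itself is false.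

**Proposition 9.** For $d=3$ in the non-tangential case, conditions 1 and 2 do not suffice for density.

*Proof.* Let $K\subset\mathbb R$ be a cyclic cubic (hence totally real) field, e.g. $K=\mathbb Q(\cos\frac{2\pi}7)$. Let $\sigma$ generate its Galois group, let $\omega_1,\omega_2,\omega_3$ be an integral basis, and put
$$L_i(x)=\sum_jx_j\,\sigma^i(\omega_j),\qquad i=1,2,3 .$$
These real linear forms are linearly independent, since the discriminant of an integral basis is nonzero. Take
$$Q=L_1L_2+L_3^2,\qquad L=L_3 .$$
$Q$ is nondegenerate, and $Q|_{\ker L}=L_1L_2$ is nondegenerate on $\ker L$, so the pair is not tangential.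

*Condition 1.* $Q+\beta L^2=L_1L_2+(1+\beta)L_3^2$ equals $L_1L_2$ on $L_3=0$, so it takes both signs.

*Condition 2.* Suppose $\alpha Q+\beta L^2=\alpha L_1L_2+\gamma L_3^2$ is rational, with $\gamma=\alpha+\beta$. The $L_i$ have coefficients in $K$ and are linearly independent, so the products $L_iL_j$ $(i\le j)$ form a basis of the quadratic forms with coefficients in $K$; they are also a basis of the real quadratic forms. A rational form has coefficients in $K$, so its coordinates $\alpha,\gamma$ lie in $K$. Apply $\sigma$ to the coefficients: the form is fixed, and $L_1\mapsto L_2\mapsto L_3\mapsto L_1$. Hence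
$$\sigma(\alpha)L_2L_3+\sigma(\gamma)L_1^2=\alpha L_1L_2+\gamma L_3^2 .$$
The four products are different members of the basis, so $\alpha=\gamma=0$ and $\beta=0$.

*No density.* For $0\ne x\in\mathbb Z^3$ the number
$$(Q(x)-L(x)^2)\,L(x)=L_1(x)L_2(x)L_3(x)$$
is the norm from $K$ of the nonzero algebraic integer $x_1\omega_1+x_2\omega_2+x_3\omega_3$, hence a nonzero integer. So $|(Q(x)-L(x)^2)L(x)|\ge1$, and the set of values misses the nonempty open set $\{(p,q):|(p-q^2)q|<1\}$. It is not dense. $\square$
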